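# Quadrics and the moments of second-order local Dirac mixtures

## The difference $(t_1-t_2)^6$ and one quadric in $\mathbb P^6$

Let $\mathbb K$ be a field of characteristic zero. Fix $x,a,b\in\mathbb K$ and consider the linear functional on polynomials
$$L(f)=f(x)+a\,f'(x)+b\,f''(x),\qquad m_i=L(t^i)=x^i+a\,i\,x^{i-1}+b\,i(i-1)x^{i-2}.$$
For $x=0$ the list of moments is $(m_0,m_1,m_2,m_3,\dots)=(1,a,2b,0,0,\dots)$. In general $m_1=x+a$, $m_2=x^2+2ax+2b$, $m_3=x^3+3ax^2+6bx$. We look for polynomial relations among the $m_i$ that hold for all $x,a,b$.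

A quadratic expression in the moments is obtained by applying $L$ in each of two variables to a polynomial $p(t_1,t_2)$. Since $(L\otimes L)(t_1^it_2^j)=m_im_j$, expanding the binomial gives
$$(L\otimes L)\big((t_1-t_2)^4\big)=2(m_0m_4-4m_1m_3+3m_2^2).$$
On the other hand, by the definition of $L$,
$$(L\otimes L)(p)=\sum_{\alpha\in\{0,1,2\}^2}c_\alpha\,\partial^\alpha p(x,x),$$
where $c_\alpha$ is the product of a factor $1,a,b$ for each entry $0,1,2$ of $\alpha$. For $p=(t_1-t_2)^4$, every derivative of order less than $4$ vanishes on the diagonal, so only $\alpha=(2,2)$ contributes, with value $24b^2$. So $m_0m_4-4m_1m_3+3m_2^2=12b^2$. At $x=0$ this is $3(2b)^2=12b^2$, as it should be. This is not a relation.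

Now take $(t_1-t_2)^6$. All derivatives of order at most $5$ vanish on the diagonal, and we only reach order $4$. So the result is $0$, and expanding with coefficients $1,-6,15,-20,15,-6,1$ we get
$$m_0m_6-6m_1m_5+15m_2m_4-10m_3^2=0\qquad\text{for all }x,a,b.$$

Thus the points $[m_0:\dots:m_6]$ lie on a quadric in $\mathbb P^6$. They depend on three parameters, so one quadric, of dimension $5$, cannot cut out their closure. If we allow moments up to a larger order $d$, we get more quadrics from the polynomials $(t_1-t_2)^6h(t_1,t_2)$. Do these quadrics ever generate the full ideal of relations, and if so, for which $d$?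

## Moment ideals: small $d$, and the theorem on quadric generation

Let $S=\mathbb K[M_0,\dots,M_d]$, graded by degree, with $S_n$ its degree-$n$ part, $V=S_1$, and $\mathfrak m=(M_0,\dots,M_d)$.

**Definition (moment ideal).** The ideal $I=I_{2,d}\subset S$ is the kernel of the ring map
$$M_i\longmapsto T\,(X^i+A\,i\,X^{i-1}+B\,i(i-1)X^{i-2})\in\mathbb K[T,X,A,B].$$
Put $R=S/I$. Equivalently, $I$ is the homogeneous ideal of the projective moment variety, which is the Zariski closure in $\mathbb P^d$ of the points $[m_0:\dots:m_d]$ with $(x,a,b)\in\mathbb K^3$.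

**Definition (the quadrics $G_{i,j}$).** For $i,j\ge0$ with $i+3,j+3\le d$ put
$$G_{i,j}=c_0M_{i+3}M_j+c_1M_{i+2}M_{j+1}+c_2M_{i+1}M_{j+2}+c_3M_iM_{j+3},\tag{1}$$
$$c_0=(j-i+1)(j-i+2),\quad c_1=-3(j-i-1)(j-i+2),\quad c_2=3(j-i+1)(j-i-2),\quad c_3=-(j-i-1)(j-i-2).$$
Let $J\subset S$ be the ideal generated by the $G_{i,j}$ with $i\ge j-3$.

For example, $G_{3,0}$ has $(c_0,c_1,c_2,c_3)=(2,-12,30,-20)$. So $G_{3,0}=2(M_0M_6-6M_1M_5+15M_2M_4-10M_3^2)$ is twice our first quadric.

In "Moment ideals of local Dirac mixtures", arXiv:1809.09934 (2018), Alexandros Grosdos Koutsoumpelias and Markus Wageringel state the conjecture that $I=J$ for all $d\ge12$. Before giving the answer we look at the smallest values of $d$.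

**Dimension count, and $1\le d\le3$.** At $x=0$ the partial derivatives of $(m_1,m_2,m_3)$ are
$$\partial_b=(0,2,0),\qquad\partial_a=(1,0,0),\qquad\partial_x=(1,2a,6b).$$
The determinant with these rows is $-12b$, which is not identically zero. In characteristic zero this makes $m_1,m_2,m_3$ algebraically independent, when $x,a,b$ are read as the variables $X,A,B$. Hence $T,Tm_1,Tm_2,Tm_3$ are algebraically independent, because they generate the same field as $T,m_1,m_2,m_3$. So $I=0$ for $d\le3$. For $d\ge3$ the ring $R\subset\mathbb K[T,X,A,B]$ has transcendence degree exactly $4$. Therefore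
$$\dim R=4,\qquad \operatorname{ht}I=d-3\qquad(d\ge3).$$

**The case $d=4$.** Here $I$ is a prime of height $1$ in a factorial ring, so it is generated by one irreducible form. Consider the binary quartic $F(y)=\sum_{i=0}^4(-1)^i\binom4iM_iy^{4-i}$, which is "$L((y-t)^4)$". Under the ring map it becomes
$$T\big((y-X)^4-4A(y-X)^3+12B(y-X)^2\big),$$
which has a double root at $y=X$. So the discriminant of $F$ lies in $I$. The coefficients of $F$ are nonzero multiples of the five variables, and the discriminant of a general quartic is irreducible of degree $6$. So $I$ is generated by this sextic, and there are no quadrics at all.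

So quadrics do not suffice for small $d$. Here is the full result.

**Theorem 1.** Let $\mathbb K$ be a field of characteristic zero.

1. If $d\ge9$ (in particular if $d\ge12$), then $I=J$. The $\binom{d-4}2$ quadrics $G_{i,j}$ with $j\ge0$, $j+3\le i\le d-3$ are a minimal generating set, and all other $G_{i,j}$ lie in their span.
2. For $d\ge1$: $I$ is generated by the $G_{i,j}$ (equivalently, by quadrics) if and only if $d\le3$ or $d\ge9$.
3. For $d=8$, $I$ is minimally generated by six quadrics and one cubic. For every $d\ge7$, $I$ is generated in degrees $\le3$.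
4. For $d\ge5$ and $n\ge1$: $\dim R_n=(n(d-2)+1)\binom{n+2}2-(n(d-1)-1)(n+1)$.

In particular the conjecture is true.

**Reduction to algebraically closed fields.** Each $I_n$ is the kernel of a linear map defined over $\mathbb Q$, and the $G_{i,j}$ have rational coefficients. So $I_n$ and $J_n$ over $\mathbb K$ arise from those over $\mathbb Q$ by extension of scalars. Equality of $I$ and $J$, the dimensions of $R_n$, and the dimensions of $(I/\mathfrak mI)_n$ do not change under field extension. From now on we assume $\mathbb K$ algebraically closed, of characteristic zero.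

## Symmetric polynomials vanishing along the diagonal

The purpose of this section is to turn membership in $I_n$ into a vanishing condition, and to determine all quadrics.

**Definition (symmetric model).** Identify $S_n$ with the space of symmetric polynomials in $t_1,\dots,t_n$ of degree $\le d$ in each variable. The monomial $M_{i_1}\cdots M_{i_n}$ corresponds to the average of $t_1^{i_1}\cdots t_n^{i_n}$ over the symmetric group $\mathfrak S_n$. A product in $S$ then corresponds to the $\mathfrak S$-average of the product in separate sets of variables.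

For example, $M_0M_2-M_1^2$ corresponds to $\frac12(t_1^2+t_2^2)-t_1t_2=\frac12(t_1-t_2)^2$.

If the variables take the values $M_i=L(t^i)$ for a linear functional $L$, then $p\in S_n$ takes the value $L^{\otimes n}(p)$. Take $L(f)=T(f(X)+Af'(X)+Bf''(X))$. Then
$$L^{\otimes n}(p)=T^n\sum_{\alpha\in\{0,1,2\}^n}A^{\#\{k:\alpha_k=1\}}B^{\#\{k:\alpha_k=2\}}\,\partial^\alpha p(X,\dots,X).$$
Since $p$ is symmetric, $\partial^\alpha p(X,\dots,X)$ depends only on the number of $1$'s and of $2$'s in $\alpha$. So the coefficient of a given monomial $A^rB^s$ is a positive integer times one such derivative. As $\operatorname{char}\mathbb K=0$,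
$$I_n=\{p\in S_n:\ \partial^\alpha p(x,\dots,x)=0\text{ identically in }x,\text{ for all }\alpha\in\{0,1,2\}^n\}.\tag{2}$$

**Lemma 2.** $I_2=\{p\in S_2:(t_1-t_2)^6\mid p\}$, so $\dim I_2=\binom{d-4}2$ for $d\ge4$. All $G_{i,j}$ lie in $I_2$. For $d\ge4$, those with $j\ge0$ and $j+3\le i\le d-3$ form a basis of $I_2$. Hence $J=(I_2)$ for $d\ge4$.

*Proof.* **Step 1: determine $I_2$.** If $(t_1-t_2)^6\mid p$, then the derivatives in (2), of order $|\alpha|\le4$, vanish on the diagonal. Conversely, let $0\ne p=(t_1-t_2)^mh$ be symmetric with $(t_1-t_2)\nmid h$. If $m$ were odd, $h$ would be antisymmetric, hence divisible by $t_1-t_2$. So $m=2k$. If $k\le2$, consider $\partial_1^k\partial_2^kp(x,x)$. All $2k$ derivatives must fall on the power of $t_1-t_2$, which gives $(-1)^k(2k)!\,h(x,x)\ne0$ and contradicts (2). So $k\ge3$. The quotient $p/(t_1-t_2)^6$ ranges over the symmetric polynomials of degree $\le d-6$ in each of two variables, a space of dimension $\binom{d-4}2$ (which is $0$ for $d=4,5$).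

**Step 2: show $G_{i,j}\in I_2$.** The form $G_{i,j}$ corresponds to $p=\frac12(g(t_1,t_2)+g(t_2,t_1))$ with $g=t_1^it_2^j(c_0t_1^3+c_1t_1^2t_2+c_2t_1t_2^2+c_3t_2^3)$. To measure its order along the diagonal we substitute $t_1=e^\tau$, $t_2=e^{-\tau}$, where $\tau$ is a formal variable. Put $D=j-i$ and $(s_0,s_1,s_2,s_3)=(-3,-1,1,3)$. Then
$$p(e^\tau,e^{-\tau})=\sum_{k=0}^3c_k\cosh((D+s_k)\tau).$$
From the definition of the $c_k$ we get $c_0+c_3=6D$, $c_1+c_2=-6D$, $c_0-c_3=2D^2+4$, $c_2-c_1=6D^2-12$. Hence
$$\sum c_k=0,\qquad\sum c_ks_k=-3(2D^2+4)+(6D^2-12)=-24,\qquad\sum c_ks_k^2=54D-6D=48D,$$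
$$\sum c_ks_k^3=-27(2D^2+4)+(6D^2-12)=-48D^2-120,\qquad\sum c_ks_k^4=486D-6D=480D.$$
Therefore $\sum c_k(D+s_k)^2=2D(-24)+48D=0$ and
$$\sum c_k(D+s_k)^4=4D^3(-24)+6D^2(48D)+4D(-48D^2-120)+480D=0.$$
So the even series $p(e^\tau,e^{-\tau})$ is $O(\tau^6)$. If $p\ne0$, write $p=(t_1-t_2)^{2k}h$ as in Step 1. Here $p$ is homogeneous, so $h$ is too, and $(t_1-t_2)\nmid h$ gives $h(1,1)\ne0$. As $e^\tau-e^{-\tau}=2\tau+\cdots$, the series has order exactly $2k$. So $2k\ge6$ and $p\in I_2$.

**Step 3: extract a basis.** Let $i\ge j+3$. The coefficient of $M_{i+3}M_j$ in $G_{i,j}$ is $c_0=(i-j-1)(i-j-2)\ne0$. The other monomials of $G_{i,j}$ have the same index sum and strictly smaller index difference. Two different pairs $(i,j)$ with the same index sum have different leading differences, so these $G_{i,j}$ are linearly independent. Their number is $\#\{(i,j):0\le j\le i-3\le d-6\}=\binom{d-4}2=\dim I_2$. They satisfy $i\ge j-3$, so they belong to the generators of $J$. $\square$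

**Remark (fifth powers).** The quadric $M_iM_{j+5}-5M_{i+1}M_{j+4}+10M_{i+2}M_{j+3}-10M_{i+3}M_{j+2}+5M_{i+4}M_{j+1}-M_{i+5}M_j$ corresponds to the average of $t_1^it_2^j(t_2-t_1)^5$, which is $\frac12(t_2-t_1)^5(t_1^it_2^j-t_1^jt_2^i)$. The antisymmetric factors, for $0\le i,j\le d-5$, span all antisymmetric polynomials of degree $\le d-5$ in each variable, that is, $t_1-t_2$ times the symmetric ones of degree $\le d-6$. So these quadrics also span $I_2$. The observation that symmetrizing a fifth power yields a sixth will return for the cubics.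

**The cases $d\le7$ of part 2.** For $d\le3$ we have $I=0$. The admissible $G_{i,j}$ lie in $I$ by Step 2, which works for every $d$, so they are all zero, and the statement holds trivially. For $d=4,5,6,7$ we have $\dim I_2=0,0,1,3$, while $\operatorname{ht}I=d-3=1,2,3,4$. If $I$ were generated by quadrics, it would be generated by fewer than $\operatorname{ht}I$ elements, contradicting Krull's height theorem.

## The section ring $N$ and its Koszul strands

We now need a tool that controls generators of $I$ in all degrees at once.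

**Definition (Tor and Koszul strands).** For a graded $S$-module $M$, write $\operatorname{Tor}_i(M)=\operatorname{Tor}^S_i(M,\mathbb K)$. Its degree-$n$ part is the homology at the middle term of
$$\Lambda^{i+1}V\otimes M_{n-i-1}\to\Lambda^iV\otimes M_{n-i}\to\Lambda^{i-1}V\otimes M_{n-i+1},\tag{3}$$
with differential $f_1\wedge\dots\wedge f_i\otimes m\mapsto\sum_k\pm f_1\wedge\cdots\widehat{f_k}\cdots\wedge f_i\otimes f_km$.

Recall that $\operatorname{Tor}_0(M)=M/\mathfrak mM$ counts minimal generators of $M$, and that $\operatorname{Tor}_1(S/I)=I/\mathfrak mI$ counts minimal generators of a proper homogeneous ideal $I$. The latter follows from $0\to I\to S\to S/I\to0$, since $\operatorname{Tor}_1(S)=0$ and $I/\mathfrak mI\to S/\mathfrak m$ is zero. As a small example take $S=\mathbb K[M_0,M_1]$ and $I=(M_0^2,M_0M_1)$. The strand $\Lambda^2V\otimes R_0\to V\otimes R_1\to R_2$ has dimensions $1,4,1$, the first map is injective and the last surjective, so $\dim\operatorname{Tor}_1(R)_2=4-1-1=2$, the two generators.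

So to prove that $I$ is generated by quadrics we must show $\operatorname{Tor}_1(R)_n=0$ for $n\ge3$. The first idea is to realize $R$ by sections of bundles on $\mathbb P^1$, where cohomology beyond $H^1$ vanishes.

Let $d\ge3$. Let $z_0,z_1$ be coordinates on $\mathbb P^1$, and identify $V=\mathbb K[z_0,z_1]_d$ by $M_i\leftrightarrow z_0^{d-i}z_1^i$. Write $f_0,f_1,f_{00},f_{01},\dots$ for partial derivatives of $f\in V$. Put
$$N=\bigoplus_{n\ge0}N_n,\qquad N_n=\mathbb K[z]_{n(d-2)}\otimes\mathbb K[w_0,w_1,w_2]_n,$$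
and let $\Phi:S\to N$ be the ring map with $f\mapsto\varphi_f=f_{00}w_0+f_{01}w_1+f_{11}w_2$ for $f\in V$. A form of degree $d\ge2$ whose second partials all vanish is $0$, so $\Phi|_V$ is injective.

**Proposition 3.** $\ker\Phi=I$. So $R=\Phi(S)\subset N$, and $I_1=0$.

*Proof.* The point is to recognize $\Phi$ as the moment map in other coordinates. Setting $z_0=1$, $z_1=x$ is injective on each $N_n$. It sends $\varphi_{M_i}$ to
$$(d-i)(d-i-1)x^iw_0+i(d-i)x^{i-1}w_1+i(i-1)x^{i-2}w_2.$$
We have $(d-i)(d-i-1)=d(d-1)-2(d-1)i+i(i-1)$ and $i(d-i)=(d-1)i-i(i-1)$. So this equals $u_0x^i+u_1\,i\,x^{i-1}+u_2\,i(i-1)x^{i-2}$ with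
$$u_0=d(d-1)w_0,\qquad u_1=-2(d-1)xw_0+(d-1)w_1,\qquad u_2=x^2w_0-xw_1+w_2.$$
This change of variables is triangular with nonzero constant diagonal, so $\mathbb K[x,w_0,w_1,w_2]=\mathbb K[x,u_0,u_1,u_2]$. The map $x\mapsto X$, $u_0\mapsto T$, $u_1\mapsto TA$, $u_2\mapsto TB$ embeds this ring in $\mathbb K[T,X,A,B]$. The composite sends $M_i$ to $T(X^i+A\,iX^{i-1}+B\,i(i-1)X^{i-2})$, so its kernel is $I$. Since all maps after $\Phi$ are injective on each graded piece, and different $N_n$ go to different degrees in $w$, $\ker\Phi=I$. Finally $I_1=0$ as $\Phi|_V$ is injective. $\square$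

**Cohomology facts used.** On $\mathbb P^1$, $H^0(\mathcal O(m))=\mathbb K[z]_m$, $H^1(\mathcal O(m))=0$ for $m\ge-1$, and $H^q=0$ for $q\ge2$. If $0\to\mathcal F\to\mathcal T_n\to\cdots\to\mathcal T_0\to0$ is exact and all $H^q(\mathcal T_i)$, $q\ge1$, vanish, then the homology of the complex of global sections at $\Gamma(\mathcal T_i)$ is $H^{n-i}(\mathcal F)$.

**The sheaf Koszul complex.** Let $0\to\mathcal K\to V\otimes\mathcal O\to\mathcal P\to0$ be an exact sequence of vector bundles, $\mathcal L$ a line bundle and $n\ge1$. Put $\mathcal T_i=\Lambda^iV\otimes\operatorname{Sym}^{n-i}\mathcal P\otimes\mathcal L$. Then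
$$0\to\Lambda^n\mathcal K\otimes\mathcal L\to\mathcal T_n\to\mathcal T_{n-1}\to\cdots\to\mathcal T_0\to0\tag{4}$$
with Koszul differentials is exact. To see this, work locally, where $V\otimes\mathcal O=\mathcal K\oplus\mathcal P$. Since $\mathcal K\to\mathcal P$ is zero, the complex $\Lambda^\bullet V\otimes\operatorname{Sym}^{n-\bullet}\mathcal P$ is the direct sum over $a$ of $\Lambda^a\mathcal K$ tensored with the Koszul complex of $\mathcal P$ in degree $n-a$. The latter is exact for $a<n$, and $a=n$ contributes just $\Lambda^n\mathcal K$ in place $n$.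

**Lemma 4.** $\operatorname{Tor}_i(N)_n=0$ for $n\ge1$ and $i\le n-2$. $\hfill(5)$

*Proof.* **Step 1: the bundle behind $N$.** Let $\mathcal P_2=\mathcal O(d-2)\otimes\langle w_0,w_1,w_2\rangle$ with the map $V\otimes\mathcal O\to\mathcal P_2$, $f\mapsto\varphi_f$. To apply (4) we need it surjective on fibers. Let $p\in\mathbb P^1$, let $\ell$ be a linear form vanishing at $p$, and $\mu$ a linear form with $\mu(p)\ne0$. Then $\nabla\ell,\nabla\mu$ are a basis of $\mathbb K^2$. At $p$, the Hessians of $\mu^d,\mu^{d-1}\ell,\mu^{d-2}\ell^2$ are nonzero multiples of $(\nabla\mu)^2$, $\nabla\mu\cdot\nabla\ell$, $(\nabla\ell)^2$ in $\operatorname{Sym}^2\mathbb K^2$, which are linearly independent. So the fiber map is onto.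

**Step 2: read off Tor.** Take $\mathcal L=\mathcal O$ and $\mathcal K_2=\ker(V\otimes\mathcal O\to\mathcal P_2)$. Then $N_n=H^0(\operatorname{Sym}^n\mathcal P_2)$, with $f\in V$ acting by multiplication by its section $\varphi_f$. So $\Gamma(\mathcal T_\bullet)$ is the degree-$n$ strand (3) of $N$. Each $\mathcal T_i$ is a sum of copies of $\mathcal O((n-i)(d-2))$, of degree $\ge0$, so $H^1(\mathcal T_i)=0$. Hence $\operatorname{Tor}_i(N)_n=H^{n-i}(\Lambda^n\mathcal K_2)$, which is zero for $n-i\ge2$. $\square$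

**Why this alone does not finish.** If $R$ were equal to $N$, then (5) with $i=1$ would give $\operatorname{Tor}_1(R)_n=0$ for all $n\ge3$, so quadrics would generate for every $d\ge3$. We saw that this is false for $d=4$. The point of failure is already in degree one: $\dim R_1=d+1$ but $\dim N_1=3(d-1)$, which is larger for every $d\ge3$. We must identify the quotient $N/R$.

## A derivation that vanishes on $R$

Which functions in $N$ fail to come from $S$? Use the coordinates $x,u_0,u_1,u_2$ of Proposition 3, in which the element of $R$ attached to a polynomial $f$ is $L(f)=u_0f(x)+u_1f'(x)+u_2f''(x)$. Consider the vector field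
$$\theta=\partial_x-u_0\partial_{u_1}-u_1\partial_{u_2}.$$
Then $\theta L(f)=u_0f'+u_1f''+u_2f'''-u_0f'-u_1f''=u_2f'''(x)$. So $\theta L(f)$ vanishes on the locus $u_2=0$. The map $g\mapsto\theta(g)|_{u_2=0}$ satisfies the Leibniz rule along the restriction to $u_2=0$, so it kills every product of elements $L(f)$, hence all of $R$. It does not kill $u_1$, since $\theta(u_1)=-u_0$. This is a necessary condition for lying in $R$. The plan is to write it homogeneously on $\mathbb P^1$, and then to prove that for $d\ge5$ it is the only condition.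

Let
$$Q=\bigoplus_{n\ge1}Q_n,\qquad Q_n=\mathbb K[z]_{n(d-1)-2}\otimes\mathbb K[v_0,v_1]_n,\qquad Q_0=0.$$
Let $\rho:\mathbb K[z,w]\to\mathbb K[z,v]$ be the $\mathbb K[z]$-algebra map
$$w_0\mapsto z_0v_0,\qquad w_1\mapsto z_1v_0+z_0v_1,\qquad w_2\mapsto z_1v_1.$$
By Euler's formula
$$\rho(\varphi_f)=(z_0f_{00}+z_1f_{01})v_0+(z_0f_{01}+z_1f_{11})v_1=(d-1)(f_0v_0+f_1v_1).$$
Let $S$ act on $Q$ through $\rho\Phi$. For $g\in N_n$ put
$$\Psi_0g=\rho(\partial_{z_0}g)-(d-2)\big(v_0\rho(\partial_{w_0}g)+v_1\rho(\partial_{w_1}g)\big),$$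
$$\Psi_1g=\rho(\partial_{z_1}g)-(d-2)\big(v_0\rho(\partial_{w_1}g)+v_1\rho(\partial_{w_2}g)\big).$$
Both are derivations along $\rho$, meaning $\Psi_a(gh)=\rho(g)\Psi_a(h)+\rho(h)\Psi_a(g)$. On $N_n$ they take values in bidegree $(n(d-1)-1,\,n)$ in $(z,v)$.

**Comparison with $\theta$.** Set $z_0=1$, $z_1=x$. Then $\rho(u_2)=x^2v_0-x(xv_0+v_1)+xv_1=0$, while $\rho(u_0)=d(d-1)v_0$ and $\rho(u_1)=(d-1)(v_1-xv_0)$, so $\rho$ is the restriction to $u_2=0$. Moreover $\Psi_1(x)=1$, $\Psi_1(u_0)=0$,
$$\Psi_1(u_1)=-2(d-1)v_0-(d-1)(d-2)v_0=-d(d-1)v_0=-\rho(u_0),$$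
$$\Psi_1(u_2)=2xv_0-(xv_0+v_1)+(d-2)xv_0-(d-2)v_1=(d-1)(xv_0-v_1)=-\rho(u_1).$$
So $\Psi_1$ is exactly $g\mapsto\theta(g)|_{u_2=0}$ in this chart.

**Lemma 5.** There is a unique graded map $\psi:N\to Q$ with $\Psi_0g=z_1\psi(g)$ and $\Psi_1g=-z_0\psi(g)$. It is $S$-linear, and $R\subset\ker\psi$.

*Proof.* **Step 1: the two derivations are proportional.** For $g\in N_n$, Euler's formula in $z$ and in $w$ gives
$$z_0\Psi_0g+z_1\Psi_1g=n(d-2)\rho(g)-(d-2)\rho\Big(\sum_jw_j\partial_{w_j}g\Big)=n(d-2)\rho(g)-n(d-2)\rho(g)=0,$$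
because $z_0v_0=\rho(w_0)$, $z_0v_1+z_1v_0=\rho(w_1)$, $z_1v_1=\rho(w_2)$. Since $z_0,z_1$ are coprime, $z_1$ divides $\Psi_0g$, and the quotient $\psi(g)$ satisfies both equations. It has bidegree $(n(d-1)-2,n)$, so it lies in $Q_n$. For $n=0$ we have $\psi(g)=0$.

**Step 2: $\psi$ kills $\varphi_f$.** Again by Euler,
$$\rho(\partial_{z_0}\varphi_f)=(z_0f_{000}+z_1f_{001})v_0+(z_0f_{001}+z_1f_{011})v_1=(d-2)(f_{00}v_0+f_{01}v_1),$$
$$\rho(\partial_{z_1}\varphi_f)=(z_0f_{001}+z_1f_{011})v_0+(z_0f_{011}+z_1f_{111})v_1=(d-2)(f_{01}v_0+f_{11}v_1).$$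
So $\Psi_0(\varphi_f)=\Psi_1(\varphi_f)=0$.

**Step 3: linearity.** By Step 2 and the Leibniz rule, $\psi(\varphi_fg)=\rho(\varphi_f)\psi(g)$, so $\psi$ is $S$-linear. As $\psi(1)=0$, it kills $\Phi(S)\cdot1=R$. $\square$

For example, $g=z_0^{d-2}w_1\in N_1$ has $\Psi_1g=-(d-2)z_0^{d-2}v_0$ and $\Psi_0g=(d-2)z_0^{d-3}(z_1v_0+z_0v_1)-(d-2)z_0^{d-2}v_1=(d-2)z_0^{d-3}z_1v_0$. So $\psi(g)=(d-2)z_0^{d-3}v_0\neq0$ and $g\notin R$.

Put $R'=\ker\psi$, an $S$-submodule of $N$ containing $R$.

**Lemma 6.** $\ker\psi_1=\Phi(V)$, and $\psi_1:N_1\to Q_1$ is surjective.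

*Proof.* **Step 1: turn $\psi(g)=0$ into integrability.** Let $g=g_0w_0+g_1w_1+g_2w_2$ with $\psi(g)=0$. The $v_0$- and $v_1$-coefficients of $\Psi_0g=0$ read
$$z_0\partial_0g_0+z_1\partial_0g_1=(d-2)g_0,\qquad z_0\partial_0g_1+z_1\partial_0g_2=(d-2)g_1.$$
Comparing with Euler's formula for $g_0$ and $g_1$ gives $\partial_0g_1=\partial_1g_0$ and $\partial_0g_2=\partial_1g_1$.

**Step 2: integrate twice.** If forms $p,q$ of degree $m$ satisfy $\partial_0q=\partial_1p$, then $h=(z_0p+z_1q)/(m+1)$ satisfies $\partial_0h=p$, $\partial_1h=q$. Indeed $(m+1)\partial_0h=p+z_0\partial_0p+z_1\partial_0q=p+z_0\partial_0p+z_1\partial_1p=(m+1)p$, and similarly for $\partial_1$. So $(g_0,g_1)=(\partial_0h,\partial_1h)$ and $(g_1,g_2)=(\partial_0\tilde h,\partial_1\tilde h)$. Since $\partial_1h=g_1=\partial_0\tilde h$, we get $(h,\tilde h)=(f_0,f_1)$ for some $f\in V$. Then $g=\varphi_f$.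

**Step 3: count.** As $\Phi|_V$ is injective, $\dim\operatorname{im}\psi_1=3(d-1)-(d+1)=2(d-2)=\dim Q_1$. $\square$

## Koszul strands of $Q$ and squares of linear forms

To compare $R$ with $N$ we need Tor groups of $Q$. Let $d\ge3$ still.

Let $\mathcal P_1=\mathcal O(d-1)\otimes\langle v_0,v_1\rangle$ with the bundle map $V\otimes\mathcal O\to\mathcal P_1$, $f\mapsto(d-1)(f_0v_0+f_1v_1)$. With $\ell,\mu$ as in Lemma 4, the gradients of $\mu^d$ and $\mu^{d-1}\ell$ at $p$ are nonzero multiples of $\nabla\mu$ and $\nabla\ell$, so this map is surjective. Let $\mathcal K_1$ be its kernel. Its fiber at $p$ is $\{f:f_0(p)=f_1(p)=0\}$. Such $f$ vanishes at $p$ by Euler, so $f=\ell_pg$ with $\ell_p$ the linear form vanishing at $p$. Then $\nabla f(p)=g(p)\nabla\ell_p$, so $g(p)=0$. Hence the fiber is $\ell_p^2\,\mathbb K[z]_{d-2}$.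

**Lemma 7.** Let $n\ge2$. Then $\operatorname{Tor}_i(Q)_n=0$ for $i\le n-3$. Moreover $\operatorname{Tor}_{n-2}(Q)_n=0$ if the subspaces $\Lambda^n(\ell_p^2\,\mathbb K[z]_{d-2})$, $p\in\mathbb P^1$, span $\Lambda^nV$. $\hfill(6)$

*Proof.* **Step 1: set up the strand.** We have $Q_n=H^0(\operatorname{Sym}^n\mathcal P_1(-2))$ for all $n\ge0$, with $V$ acting by its sections. Use (4) with $\mathcal P=\mathcal P_1$, $\mathcal L=\mathcal O(-2)$; then $\Gamma(\mathcal T_\bullet)$ is the degree-$n$ strand of $Q$. Here $\Gamma(\mathcal T_n)=\Lambda^nV\otimes H^0(\mathcal O(-2))=0$. For $i<n$, $\mathcal T_i$ is a sum of copies of $\mathcal O((n-i)(d-1)-2)$, of degree $\ge d-3\ge0$, so $H^1(\mathcal T_i)=0$.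

**Step 2: handle the one bad term.** The term $\mathcal T_n$ has $H^1\ne0$, so we cut it off. Put $\mathcal G=\Lambda^nV\otimes\mathcal O(-2)\big/\Lambda^n\mathcal K_1(-2)$. Then $0\to\mathcal G\to\mathcal T_{n-1}\to\cdots\to\mathcal T_0\to0$ is exact with acyclic $\mathcal T_i$. Since $\Gamma(\mathcal T_n)=0$, we get $\operatorname{Tor}_i(Q)_n=H^{n-1-i}(\mathcal G)$ for $i\le n-1$. This is zero for $i\le n-3$. For $i=n-2$, as $H^2=0$ on $\mathbb P^1$,
$$\operatorname{Tor}_{n-2}(Q)_n=H^1(\mathcal G)=\operatorname{coker}\big(H^1(\Lambda^n\mathcal K_1(-2))\to\Lambda^nV\otimes H^1(\mathcal O(-2))\big).$$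

**Step 3: dualize.** By Serre duality, $H^1(\mathcal F)^*=H^0(\mathcal F^*(-2))$. So the dual of the cokernel is $\ker(\Lambda^nV^*\to H^0(\Lambda^n\mathcal K_1^*))$. This is the space of functionals on $\Lambda^nV$ that vanish on every fiber of $\Lambda^n\mathcal K_1$. It is zero if these fibers span $\Lambda^nV$. $\square$

**Lemma 8.** If $n\ge2$ and $d+1-n\ge\lfloor n/2\rfloor+2$, then $\operatorname{Tor}_{n-2}(Q)_n=0$. In particular $\operatorname{Tor}_0(Q)_2=0$ for $d\ge4$, $\operatorname{Tor}_1(Q)_3=0$ for $d\ge5$, and $\operatorname{Tor}_2(Q)_4=0$ for $d\ge7$.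

*Proof.* **Step 1: translate the spanning question into symmetric polynomials.** Dehomogenize, so $V=\mathbb K[t]_{\le d}$. Via $f_1\wedge\dots\wedge f_n\mapsto\det(f_i(t_j))$, $\Lambda^nV$ becomes the space of alternating polynomials of degree $\le d$ in each of $t_1,\dots,t_n$. This is $\Delta\cdot\mathrm{Sym}_{\le q}$, where $\Delta$ is the Vandermonde determinant (of degree $n-1$ in each variable), $q=d+1-n$, and $\mathrm{Sym}_{\le q}$ is the space of symmetric polynomials of degree $\le q$ in each variable. For $x\in\mathbb K$, the point with $\ell_p\leftrightarrow t-x$ gives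
$$\Lambda^n\big((t-x)^2\mathbb K[t]_{\le d-2}\big)=E(x)^2\Delta\cdot\mathrm{Sym}_{\le q-2},\qquad E(x)=\prod_j(t_j-x)=\sum_{j=0}^n(-x)^{n-j}e_j,$$
with $e_j$ the elementary symmetric polynomials and $e_0=1$. We have
$$E(x)^2=\sum_{s=0}^{2n}(-x)^{2n-s}h_s,\qquad h_s=\sum_{i+j=s}e_ie_j.$$
As $\mathbb K$ is infinite, the span over all $x$ is $\Delta\cdot\sum_sh_s\,\mathrm{Sym}_{\le q-2}$.

**Step 2: make it an ideal membership question.** The monomials of degree $\le q$ in $e_1,\dots,e_n$ are linearly independent and lie in $\mathrm{Sym}_{\le q}$, since each $e_j$ has degree $1$ in each variable. Their number is $\binom{q+n}n=\dim\mathrm{Sym}_{\le q}$. So $\mathrm{Sym}_{\le q}\cong\mathbb K[e_0,\dots,e_n]_q$, with $e_0$ now a homogenizing variable, and similarly for $q-2$. It remains to show that the ideal $(h_0,\dots,h_{2n})$ contains every monomial of degree $q$.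

**Step 3: reduce monomials.** A subset of $\{0,\dots,n\}$ without two adjacent elements has at most $\lfloor n/2\rfloor+1$ elements. Since $q\ge\lfloor n/2\rfloor+2$, every monomial of degree $q$ is divisible by some $e_i^2$ or $e_ie_{i+1}$. In $h_{2i}$ the monomial $e_i^2$ has coefficient $1$; in $h_{2i+1}$ the monomial $e_ie_{i+1}$ has coefficient $2\ne0$. Modulo this $h_s$ we replace the factor by a (possibly empty) combination of products $e_ae_b$ with the same $a+b$ and strictly larger $a^2+b^2$. So each monomial is congruent to a combination of monomials of degree $q$ with strictly larger sum of squared indices. There are finitely many monomials of degree $q$, so descending induction on that sum shows that all lie in the ideal. Lemma 7 gives the claim. $\square$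

For $n=2$ one sees the bound by hand: the forms $e_0^2,\ 2e_0e_1,\ 2e_0e_2+e_1^2,\ 2e_1e_2,\ e_2^2$ span only a $5$-dimensional subspace of the $6$ quadratic monomials, and $e_0e_2$ is missing. In degree $3$ every monomial other than $e_1^3$ is divisible by one of $e_0^2,e_0e_1,e_1e_2,e_2^2$, and $e_1^3=e_1h_2-2e_0e_1e_2$.

## The exact sequence $0\to R\to N\to Q\to0$ for $d\ge5$

**Proposition 9.** For $d\ge5$, $R=R'$ and $0\to R\to N\xrightarrow{\psi}Q\to0$ is exact. Consequently part 4 of Theorem 1 holds. In particular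
$$\dim R_3=10(3d-5)-4(3d-4)=18d-34.\tag{7}$$

*Proof.* **Step 1: $\psi$ is surjective.** By Lemma 7, $\operatorname{Tor}_0(Q)_n=0$ for $n\ge3$, and by Lemma 8 also for $n=2$. Since $Q_0=0$, the module $Q$ is generated by $Q_1$. By Lemma 6, $\psi_1$ is onto, and $\psi$ is $S$-linear, so $\psi$ is onto. Hence $0\to R'\to N\to Q\to0$ is exact.

**Step 2: $R'$ is generated in degrees $\le2$.** For $n\ge3$ use the exact sequence
$$\operatorname{Tor}_1(Q)_n\to\operatorname{Tor}_0(R')_n\to\operatorname{Tor}_0(N)_n.$$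
The right term is $0$ by (5). The left term is $0$ by Lemma 7 if $n\ge4$, and by Lemma 8 if $n=3$ (here $d\ge5$ is used).

**Step 3: $R$ and $R'$ agree in degrees $\le2$.** $R'_0=\mathbb K=R_0$, and $R'_1=\Phi(V)=R_1$ by Lemma 6. In degree two, Step 1 gives $\dim R'_2=\dim N_2-\dim Q_2=6(2d-3)-3(2d-3)=6d-9$. Lemma 2 gives
$$\dim R_2=\binom{d+2}2-\binom{d-4}2=\tfrac12\big((d^2+3d+2)-(d^2-9d+20)\big)=6d-9.$$
As $R_2\subset R'_2$, they are equal. So the $S$-submodule $R$ of $R'$ contains generators of $R'$, and $R=R'$.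

**Step 4: dimensions.** $\dim R_n=\dim N_n-\dim Q_n=(n(d-2)+1)\binom{n+2}2-(n(d-1)-1)(n+1)$ for $n\ge1$. For $n=3$ this is (7). $\square$

**Proposition 10.** For $d\ge7$, $I$ is generated in degrees $\le3$.

*Proof.* We must show $(I/\mathfrak mI)_n=\operatorname{Tor}_1(R)_n=0$ for $n\ge4$. It sits in the exact sequence $\operatorname{Tor}_2(Q)_n\to\operatorname{Tor}_1(R)_n\to\operatorname{Tor}_1(N)_n$. The right term is $0$ by (5). The left term is $0$ by Lemma 7 for $n\ge5$ and by Lemma 8 for $n=4$ (here $d\ge7$ is used). $\square$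

**What the sequence does not decide.** For $n=3$ the left term is $\operatorname{Tor}_2(Q)_3$, which our lemmas do not cover, and it is in fact large. Take $d=9$. The strand $\Lambda^2V\otimes Q_1\to V\otimes Q_2\to Q_3$ has dimensions $45\cdot14=630$, $10\cdot45=450$, $92$. It is exact at the last two places by Lemmas 7 and 8, and $\Lambda^3V\otimes Q_0=0$. So $\dim\operatorname{Tor}_2(Q)_3=630-450+92=272$. Thus the cubics need a separate argument. Their count is where $d=8$ and $d=9$ differ:

- For $d=8$: $\dim I_3=\binom{11}3-110=55$, but $\dim(S_1\otimes I_2)=9\cdot6=54$. So $S_1I_2\ne I_3$.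
- For $d=9$: $\dim I_3=\binom{12}3-128=92$ and $\dim(S_1\otimes I_2)=10\cdot10=100$. The count allows $S_1I_2=I_3$, but proving it this way means showing that the linear relations among the ten quadrics have dimension only $8$.

## Cubics: fifth powers of differences and $\mathfrak{sl}_2$

Write $J_3=S_1I_2$. In symmetric polynomials, $J_3$ is spanned by averages, and averages of products are awkward to count. The idea is to forget the symmetry: we embed $S_3/J_3$ in a quotient $P/W$ of all polynomials in three variables, where $W$ is a sum of three very explicit pieces, and we let $\mathfrak{sl}_2$ keep the count under control.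

**Definition (the modules $V_a$ and $P(a,b,c)$).** For $a\ge0$ let $V_a=\mathbb K[t]_{\le a}$, with raising operator $\mathsf E=\partial_t$, lowering operator $\mathsf F=at-t^2\partial_t$, and weight operator $\mathsf H=[\mathsf E,\mathsf F]=a-2t\partial_t$. So $t^i$ has weight $a-2i$, and $V_a$ is the irreducible $\mathfrak{sl}_2$-module of dimension $a+1$. Put $V_a=0$ for $a<0$. Let $P(a,b,c)=V_a\otimes V_b\otimes V_c$, the polynomials of degree $\le a,b,c$ in $t_1,t_2,t_3$.

For example, in $V_1\otimes V_1$ the polynomial $t_1-t_2$ is killed by $\mathsf E=\partial_1+\partial_2$ and has weight $0$, so it spans the invariants. We recall that finite-dimensional $\mathfrak{sl}_2$-modules are completely reducible, that the multiplicity of $V_m$ ($m\ge0$) in $U$ is $\dim U_m-\dim U_{m+2}$ (weight spaces), and that characters determine modules.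

**Equivariance.** Multiplication by $t_1-t_2:P(a,b,c)\to P(a+1,b+1,c)$ is $\mathfrak{sl}_2$-equivariant, and likewise for $t_1-t_3$ and $t_2-t_3$ with the corresponding degrees. It commutes with raising, as $(\partial_1+\partial_2+\partial_3)(t_1-t_2)=0$. If $\mathsf F,\mathsf F'$ are the lowering operators on source and target, then
$$\mathsf F'((t_1-t_2)g)=(t_1-t_2)\big(\mathsf Fg+(t_1+t_2)g\big)-(t_1^2-t_2^2)g=(t_1-t_2)\mathsf Fg.$$
So it also commutes with the weight operator, the commutator of the two.

Let $d\ge6$, $P=P(d,d,d)$, and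
$$W_{12}=(t_1-t_2)^5P(d-5,d-5,d),\quad W_{13}=(t_1-t_3)^5P(d-5,d,d-5),\quad W_{23}=(t_2-t_3)^5P(d,d-5,d-5).$$
Put $W=W_{12}+W_{13}+W_{23}$. It is stable under $\mathfrak{sl}_2$ and under $\mathfrak S_3$, and these actions commute.

**Lemma 11.** For $d\ge6$, $J_3=W^{\mathfrak S_3}$. Hence $S_3/J_3\cong(P/W)^{\mathfrak S_3}\subset P/W$ as $\mathfrak{sl}_2$-modules.

*Proof.* **Step 1: $J_3\subset W^{\mathfrak S_3}$.** By Lemma 2, $J_3$ is spanned by the $\mathfrak S_3$-averages of $(t_1-t_2)^6h(t_1,t_2)t_3^c$ with $h$ symmetric of degree $\le d-6$ in each variable and $c\le d$. These lie in $W$.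

**Step 2: $W^{\mathfrak S_3}\subset J_3$.** An element of $W^{\mathfrak S_3}$ is its own average. So it is a sum of averages of elements of the $W_{ij}$. Renaming variables, these are averages of elements $(t_1-t_2)^5g\in W_{12}$. Averaging first over the transposition $(12)$ gives $\frac12(t_1-t_2)^5(g-g^{(12)})$. The difference is antisymmetric in $t_1,t_2$, so this equals $(t_1-t_2)^6\tilde h$, with $\tilde h$ symmetric in $t_1,t_2$ and of degree $\le d-6$ in each of them. Expanding $\tilde h$ in powers of $t_3$ shows that the full average lies in $J_3$.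

**Step 3: pass to quotients.** In characteristic zero, taking $\mathfrak S_3$-invariants is exact. So $S_3/J_3=P^{\mathfrak S_3}/W^{\mathfrak S_3}=(P/W)^{\mathfrak S_3}$. $\square$

**Lemma 12.** Let $d\ge8$. For $k\le8$ the multiplicity of $V_{3d-2k}$ in $S_3/J_3$ is at most $1$ for $k\in\{0,2,3,4,5,6\}$ and is $0$ for $k\in\{1,7,8\}$.

*Proof.* **Step 1: remove the degree bounds.** The weight $3d-2k$ subspace of $P$ consists of the homogeneous polynomials of degree $k$. For $k\le8\le d$ the bounds on the individual degrees are automatic, both for $P$ and for the cofactors of the fifth powers in $W$, whose degree is $k-5\le3\le d-5$. So the weight $3d-2k$ part of $S_3/J_3$ is $\big(\mathbb K[t_1,t_2,t_3]/\mathfrak a\big)_k^{\mathfrak S_3}$, with $\mathfrak a$ generated by the $(t_i-t_j)^5$.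

**Step 2: split off the translation direction.** Let $\xi=t_1-t_2$, $\eta=t_2-t_3$. Then $\mathbb K[t]=\mathbb K[t_1+t_2+t_3]\otimes\mathbb K[\xi,\eta]$, and
$$(\mathbb K[t]/\mathfrak a)^{\mathfrak S_3}=\mathbb K[t_1+t_2+t_3]\otimes C^{\mathfrak S_3},\qquad C=\mathbb K[\xi,\eta]/(\xi^5,\eta^5,(\xi+\eta)^5).$$
As $3d-2k\ge0$, the multiplicity of $V_{3d-2k}$ is the difference of the dimensions in degrees $k$ and $k-1$, that is, $\dim C_k^{\mathfrak S_3}$.

**Step 3: compute.** $\mathbb K[\xi,\eta]^{\mathfrak S_3}$ is a polynomial ring on generators of degrees $2,3$. Its dimensions in degrees $0,\dots,5$ are $1,0,1,1,1,1$, and $C^{\mathfrak S_3}$ is a quotient of it. In degree $6$, modulo $(\xi^5,\eta^5)$ we are left with $\langle\xi^4\eta^2,\xi^3\eta^3,\xi^2\eta^4\rangle$. It contains the independent vectors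
$$\xi(\xi+\eta)^5\equiv10\xi^4\eta^2+10\xi^3\eta^3+5\xi^2\eta^4,\qquad\eta(\xi+\eta)^5\equiv5\xi^4\eta^2+10\xi^3\eta^3+10\xi^2\eta^4,$$
so $\dim C_6=1$. In degree $7$, $\xi^2(\xi+\eta)^5\equiv10\xi^4\eta^3+5\xi^3\eta^4$ and $\eta^2(\xi+\eta)^5\equiv5\xi^4\eta^3+10\xi^3\eta^4$ span $\langle\xi^4\eta^3,\xi^3\eta^4\rangle$. So $C_7=0$ and $C_8=0$. $\square$

**Proposition 13.** For $d\ge9$, $J_3=I_3$.

*Proof.* **Step 1: a truncated Clebsch–Gordan rule.** Let $s_a$ be the character of $V_a$, with $s_{-1}=0$. Clebsch–Gordan says $s_as_b=\sum_{i=0}^{\min(a,b)}s_{a+b-2i}$. Subtracting the same formula for $(a-5,b-5)$, whose terms are those with $5\le i\le\min(a,b)$, gives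
$$s_as_b-s_{a-5}s_{b-5}=\sum_{i=0}^4s_{a+b-2i}\qquad(a,b\ge4).\tag{8}$$

**Step 2: bound which $V_m$ occur in $P/W$, using only two of the three pieces.** As $(t_1-t_2)^5$ and $(t_1-t_3)^5$ are coprime, $W_{12}\cap W_{13}=(t_1-t_2)^5(t_1-t_3)^5P(d-10,d-5,d-5)$, which is $0$ for $d=9$. Since $d\ge9$, the character of $P/(W_{12}+W_{13})$ is
$$s_d^3-2s_{d-5}^2s_d+s_{d-10}s_{d-5}^2=s_d(s_d^2-s_{d-5}^2)-s_{d-5}(s_ds_{d-5}-s_{d-5}s_{d-10}).$$
Apply (8) with $(a,b)=(d,d)$ in the first bracket and with $(d,d-5)$ in the second. The latter needs $d-5\ge4$, which is where $d\ge9$ is used. Then apply (8) with $(2d-2i,d)$ for $0\le i\le4$, where $2d-2i\ge10$. The character becomes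
$$\sum_{i=0}^4\big(s_{2d-2i}s_d-s_{2d-5-2i}s_{d-5}\big)=\sum_{i,j=0}^4s_{3d-2(i+j)}.$$
So $P/(W_{12}+W_{13})$ contains only $V_{3d-2k}$ with $0\le k\le8$. The same holds for its quotient $P/W$ and for $S_3/J_3\subset P/W$.

**Step 3: compare dimensions.** By Lemma 12 and Step 2,
$$\dim S_3/J_3\le\sum_{k\in\{0,2,3,4,5,6\}}(3d-2k+1)=6(3d+1)-40=18d-34=\dim R_3,$$
the last equality being (7). Since $J_3\subset I_3$ and $R_3=S_3/I_3$, equality holds and $J_3=I_3$. $\square$

## Generation by the $G_{i,j}$ for $d\ge9$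

*Proof of part 1 of Theorem 1.* Let $d\ge9$. By Proposition 10, $I$ is generated in degrees $\le3$. We have $I_0=0$, and $I_1=0$ by Proposition 3. By Lemma 2, $I_2$ has the $G_{i,j}$ with $j\ge0$, $j+3\le i\le d-3$ as a basis and contains all other $G_{i,j}$. By Proposition 13, $I_3=J_3=S_1I_2$. Hence $I=(I_2)=J$. Since $I$ is generated by its lowest-degree part $I_2$, a basis of $I_2$ is a minimal generating set. In particular the conjecture holds for all $d\ge12$. $\square$

## The extra cubic $(t_1-t_2)^4(t_1-t_3)^4(t_2-t_3)^4$ for $d=8$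

It remains to treat $d=8$. The count $54<55$ above already shows that a cubic generator is missing; we now exhibit it and show that it is the only one.

**Step 1: a cubic outside $J_3$.** Let
$$\mathcal D=(t_1-t_2)^4(t_1-t_3)^4(t_2-t_3)^4.$$
It is symmetric and of degree $8$ in each variable, so $\mathcal D\in S_3$. It vanishes to order $12$ along the small diagonal, and in (2) only derivatives of order $|\alpha|\le6$ occur, so $\mathcal D\in I_3$. It is the image of $1\in P(0,0,0)$ under twelve equivariant multiplications, hence a nonzero $\mathfrak{sl}_2$-invariant. On the other hand $W_{12}\cong V_3\otimes V_3\otimes V_8$, and $V_3\otimes V_3=V_6\oplus V_4\oplus V_2\oplus V_0$ does not contain $V_8$. So $W_{12}$ has no nonzero invariants, and likewise $W_{13},W_{23}$. By complete reducibility their sum $W$, and so $J_3\subset W$, has none either. Thus $\mathcal D\in I_3\setminus J_3$, and $I$ is not generated by quadrics. Together with part 1 and the cases $d\le7$ treated after Lemma 2, this proves part 2.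

**Step 2: which small $V_m$ occur in $S_3$.** To bound $S_3/J_3$ we need, beyond Lemma 12, the modules $V_{24-2k}$ with $9\le k\le12$. The weight $24-2k$ subspace of $S_3=\operatorname{Sym}^3V_8$ has as its dimension the number of partitions of $k$ into at most $3$ parts, each $\le8$. For $k=8,9,10,11,12$ these numbers are $10$, $12-1=11$, $14-2=12$, $16-4=12$, $19-6=13$, where we subtract the partitions with a part $\ge9$. Taking differences, $V_6,V_4,V_2,V_0$ occur in $S_3$ with multiplicities $1,1,0,1$.

**Step 3: $J_3$ contains the copies of $V_6$ and $V_4$.** Put $\xi=t_1-t_2$, $\eta=t_2-t_3$, $\zeta=t_3-t_1$. Consider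
$$\xi^6(t_1-t_3)(t_2-t_3)(t_1+t_2-2t_3)=-\xi\eta\zeta\cdot\xi^5(\eta-\zeta)\qquad\text{and}\qquad\xi^6\eta^2\zeta^2.$$
The cofactors of $\xi^6$ are symmetric in $t_1,t_2$, of degree $2=d-6$ in each of them, and of degree $\le4$ in $t_3$. So the $\mathfrak S_3$-averages of both expressions lie in $J_3$. These averages are translation invariant, hence killed by the raising operator, and homogeneous of degrees $9$ and $10$. We must check that they are nonzero. The transposition $(12)$ acts by $\xi\mapsto-\xi$, $\eta\mapsto-\zeta$, $\zeta\mapsto-\eta$ and fixes both expressions, and the $3$-cycles permute $\xi,\eta,\zeta$ cyclically. So the averages are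
$$-\tfrac13\xi\eta\zeta\big(\xi^5(\eta-\zeta)+\eta^5(\zeta-\xi)+\zeta^5(\xi-\eta)\big)\qquad\text{and}\qquad\tfrac13\xi^2\eta^2\zeta^2(\xi^4+\eta^4+\zeta^4).$$
At $(\xi,\eta,\zeta)=(1,2,-3)$, which has sum zero and so is attained, the bracket is $5-128+243=120$, the sum of fourth powers is $98$, and $\xi\eta\zeta=-6$. So both averages are nonzero. They are highest weight vectors of weights $24-18=6$ and $24-20=4$. Hence $J_3$ contains the unique copies of $V_6$ and $V_4$ in $S_3$.

**Step 4: conclude.** In $S_3/J_3$, the modules $V_{24-2k}$ with $k\le8$ contribute at most $18\cdot8-34=110=\dim R_3$, by Lemma 12 and the sum computed in Proposition 13. By Steps 2 and 3, $V_6,V_4,V_2$ do not occur and $V_0$ occurs at most once. So $\dim S_3/J_3\le\dim R_3+1$, that is, $\dim I_3/J_3\le1$. Since $\mathcal D\in I_3\setminus J_3$, we get $I_3=J_3\oplus\mathbb K\mathcal D$. By Proposition 10, which applies as $d=8\ge7$, $I$ is generated in degrees $\le3$. So $I$ is minimally generated by the $\binom42=6$ quadrics of Lemma 2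 and the cubic $\mathcal D$. Together with Proposition 10 for all $d\ge7$, this proves part 3, and Theorem 1 is complete. $\blacksquare$
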